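\title{Absolutely cartesian and absolutely cocartesian cubes of spaces}

\begin{abstract}
A cube of spaces is absolutely cartesian if every homotopy functor takes it to a homotopy cartesian cube, and absolutely cocartesian if every homotopy functor takes it to a homotopy cocartesian cube. We disprove the conjecture that the two notions agree: for every $n\ge 11$, neither implies the other for $n$-cubes. The counterexamples are built from a single map, placed on the cube according to an acyclic simplicial complex that is not contractible. We classify the absolutely cartesian and the absolutely cocartesian cubes of this kind, and we show that the two notions do agree after passage to spectra.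
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Fix $n\ge 1$, let $S=\{0,\dots,n-1\}$, and let $\mathcal P(S)$ be the power set of $S$, ordered by inclusion. An \emph{$n$-cube} is a functor $\mathcal D\colon\mathcal P(S)\to\mathrm{Spaces}$. It is \emph{cartesian} if the natural map
\[
\mathcal D(\emptyset)\longrightarrow \operatorname{holim}_{T\ne\emptyset}\mathcal D(T)
\]
is a weak equivalence, and \emph{cocartesian} if the natural map
\[
\operatorname{hocolim}_{T\ne S}\mathcal D(T)\longrightarrow \mathcal D(S)
\]
is a weak equivalence. The first condition says that the initial vertex is determined by the rest of the cube, the second says the same of the final vertex. A $1$-cube is a map, and both conditions say that it is a weak equivalence. A $2$-cube is a square, and the conditions say that it is a homotopy pullback or a homotopy pushout.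

A \emph{homotopy functor} is a covariant functor $F\colon\mathrm{Spaces}\to\mathrm{Spaces}$ that preserves weak equivalences. Such a functor need not preserve either kind of square. The functor $\pi_0$, with values in discrete spaces, takes the homotopy pushout square that builds $S^1$ from two arcs meeting in $S^0$ to a square with initial vertex $S^0$ and a point at each other vertex; the homotopy pushout of $*\leftarrow S^0\to *$ is a circle, not a point. It takes the homotopy pullback square that defines $\Omega S^1$ to a square with initial vertex $\mathbb Z$ and a point at each other vertex, which is not a homotopy pullback. A cube $\mathcal D$ is \emph{absolutely cartesian} (resp.\ \emph{absolutely cocartesian}) if $F(\mathcal D)$ is cartesian (resp.\ cocartesian) for every homotopy functor $F$. These are the cubes that are cartesian or cocartesian for reasons that no homotopy functor can destroy.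

A $1$-cube has either property if and only if it is a weak equivalence. For a square with initial vertex $A$, final vertex $D$ and maps $A\to B$, $A\to C$, $B\to D$, $C\to D$, it is known that the square is absolutely cartesian if and only if one pair of parallel maps consists of weak equivalences: either $A\to B$ and $C\to D$, or $A\to C$ and $B\to D$. Such squares are also absolutely cocartesian. This is the background of the following conjecture, posed in \cite{Eldred}.

\begin{quote}
\textbf{Conjecture.} An $n$-cube of spaces is absolutely cartesian if and only if it is absolutely cocartesian.
\end{quote}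

There are good reasons to expect this. It holds for $n\le 2$. The evident way to build absolutely cartesian cubes, by stacking weak equivalences, gives cubes with both properties (Section~\ref{sec:stack}). And for cubes of spectra, cartesian and cocartesian mean the same thing. Nevertheless the conjecture is false: both implications fail for every $n\ge 11$. We do not settle the range $3\le n\le 10$ for arbitrary cubes.

\subsection*{Results}
A \emph{complex on $S$} is a subset $L\subset\mathcal P(S)$ that is closed under passage to subsets, with $\emptyset\in L$ and $S\notin L$. The nonempty members of $L$ are the simplices of a simplicial complex, with geometric realization $|L|$. An element of $S$ need not be a vertex, and $|L|=\emptyset$ when $L=\{\emptyset\}$. The \emph{Alexander dual}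
\[
L^\vee=\{T\subset S: S\setminus T\notin L\}
\]
is again a complex on $S$, and $L^{\vee\vee}=L$. A space is \emph{acyclic} if it is nonempty and its reduced integral homology vanishes.

For a map $f\colon X_0\to X_1$, the \emph{two-step cube} $\mathcal D_{L,f}$ is given by
\[
\mathcal D_{L,f}(T)=X_0\quad (T\in L),\qquad \mathcal D_{L,f}(T)=X_1\quad (T\notin L),
\]
with every structure map equal to an identity or to $f$. This is a functor because $L$ is closed under subsets: along a chain of subsets one leaves $L$ at most once and never returns. Two-step cubes suit the problem because a functor $F$ changes only the map: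
\begin{equation}\label{eq:functor}
F(\mathcal D_{L,f})=\mathcal D_{L,F(f)}.
\end{equation}

\begin{theorem}\label{thm:A}
Let $n\ge 11$. There is a complex $L$ on the $n$-element set $S$ with $|L|$ acyclic and $\pi_1|L|\ne 1$. For every such $L$:
\begin{enumerate}
\item[(1)] the cube $\mathcal D_{L,f}$ with $f\colon S^0\to *$ is absolutely cocartesian but not absolutely cartesian;
\item[(2)] the cube $\mathcal D_{L^\vee,g}$ with $g\colon *\to S^0$ the inclusion of a point is absolutely cartesian but not cocartesian, and so not absolutely cocartesian.
\end{enumerate}
\end{theorem}

We deduce this from a classification of two-step cubes. Write $\mathrm{Ho}$ for the category obtained from $\mathrm{Spaces}$ by inverting the weak equivalences, and $[X,Y]$ for its morphism sets. A \emph{retraction of $f$ in $\mathrm{Ho}$} is a class $r\in[X_1,X_0]$ with $rf=\mathrm{id}$, and a \emph{section of $f$ in $\mathrm{Ho}$} is a class $s\in[X_1,X_0]$ with $fs=\mathrm{id}$.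

\begin{theorem}\label{thm:B}
Let $L$ be a complex on $S$ and let $f\colon X_0\to X_1$ be a map that is not a weak equivalence.
\begin{enumerate}
\item[(1)] $\mathcal D_{L,f}$ is absolutely cartesian if and only if $|L|$ is contractible, or $|L|$ is acyclic and $f$ has a retraction in $\mathrm{Ho}$.
\item[(2)] $\mathcal D_{L,f}$ is absolutely cocartesian if and only if $|L^\vee|$ is contractible, or $|L^\vee|$ is acyclic and $f$ has a section in $\mathrm{Ho}$.
\end{enumerate}
If $f$ is a weak equivalence, then $\mathcal D_{L,f}$ has both properties. Consequently, for given $n$, the conjecture holds for all two-step $n$-cubes if and only if every acyclic complex on an $n$-element set is contractible.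
\end{theorem}

The last theorem describes the part of the conjecture that is true for all cubes. The Bousfield--Kan completion $\mathbb Z_\infty$ and nilpotent spaces are recalled in Section~\ref{sec:stable}.

\begin{theorem}\label{thm:C}
Let the $n$-cube $\mathcal D$ be absolutely cartesian or absolutely cocartesian. Then $E(\mathcal D)$ is cartesian and cocartesian for every functor $E$ from spaces to spectra that preserves weak equivalences. Hence:
\begin{enumerate}
\item[(i)] if $\mathcal D$ is absolutely cartesian, then for every homotopy functor $F$ the map $\operatorname{hocolim}_{T\ne S}F\mathcal D(T)\to F\mathcal D(S)$ is an integral homology isomorphism;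
\item[(ii)] if $\mathcal D$ is absolutely cocartesian, then for every homotopy functor $F$ the cube $\mathbb Z_\infty F(\mathcal D)$ is cartesian; in particular, $F(\mathcal D)$ is cartesian if all components of all the spaces $F\mathcal D(T)$ are nilpotent.
\end{enumerate}
\end{theorem}

\subsection*{The idea}
Let $A$ range over the homotopy fibers of a map $g$. The cube $\mathcal D_{L,g}$ is cocartesian exactly when the joins $A*|L^\vee|$ are weakly contractible, and cartesian exactly when the inclusions of constant maps $A\to\mathrm{Map}(|L|,A)$ are weak equivalences (Section~\ref{sec:twostep}). Both tests succeed for every $A$ when the complex is contractible. When it is only acyclic, each test succeeds for a restricted class of spaces $A$, and the two classes differ: the join test needs $A$ to be nonempty, the mapping space test succeeds when $A$ is a retract of a loop space (Section~\ref{sec:acyclic}). A section of $g$ forces the first condition on all fibers, a retraction forces the second, and every functor preserves sections and retractions. Since $|L|$ and $|L^\vee|$ are acyclic together, a map with a section and no retraction, placed on an acyclic complex that is not contractible, separates the two notions.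 Section~\ref{sec:class} constructs the functors that detect the failure, and Section~\ref{sec:eleven} constructs such a complex with $11$ vertices.

\section{Conventions and standard facts}\label{sec:tools}

Spaces are compactly generated, and products and mapping spaces $\mathrm{Map}(K,Z)$ are formed in that category. A map is a weak equivalence if and only if it becomes an isomorphism in $\mathrm{Ho}$. If $X$ is a CW complex, then $[X,Y]$ is the set of homotopy classes of maps. A homotopy functor induces a functor on $\mathrm{Ho}$, so it preserves sections and retractions in $\mathrm{Ho}$. Sets are regarded as discrete spaces; thus $[Y,-]$ is a homotopy functor for every space $Y$. For a poset $P$, the space $|P|$ is the realization of its nerve. It does not change when the order is reversed, and it is contractible if $P$ has a least or a greatest element. Barycentric subdivision identifies $|L|$ with the realization of the poset $L\setminus\{\emptyset\}$.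

The \emph{homotopy pushout} of $U\leftarrow V\to U'$ is the double mapping cylinder. The \emph{homotopy pullback} of $U\to B\leftarrow U'$ is the space of triples consisting of a point of $U$, a point of $U'$ and a path in $B$ between their images. Both constructions preserve weak equivalences. The \emph{homotopy fiber} $\operatorname{hofib}_x(g)$ of $g\colon A_0\to A_1$ over $x\in A_1$ is the space of pairs $(a,\gamma)$ with $a\in A_0$ and $\gamma$ a path from $g(a)$ to $x$. We use the following facts.

\begin{enumerate}
\item[(F1)] A map is a weak equivalence if and only if all its homotopy fibers are weakly contractible. A map $U\to V$ of spaces over $B$ is a weak equivalence if and only if it induces a weak equivalence of homotopy fibers over every $x\in B$.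
\item[(F2)] If $U\leftarrow V\to U'$ is a diagram of spaces over $B$, then the homotopy fiber over $x\in B$ of its homotopy pushout is weakly equivalent to the homotopy pushout of the three homotopy fibers over $x$.
\item[(F3)] (Bousfield--Kan formulas.) Let $\mathcal D$ be a diagram on a finite poset $P$. Then $\operatorname{hocolim}_P\mathcal D$ is the realization of the simplicial space whose space of $k$-simplices is $\coprod_{T_0\le\dots\le T_k}\mathcal D(T_0)$, formed after a functorial replacement of the values by CW complexes. The space $\operatorname{holim}_P\mathcal D$ consists of the families of maps $\varphi_T\colon |P_{\le T}|\to\mathcal D(T)$ such that, for $T\le T'$, the restriction of $\varphi_{T'}$ to $|P_{\le T}|$ is $\varphi_T$ followed by $\mathcal D(T)\to\mathcal D(T')$. For the constant diagram on $Z$ these are $|P|\times Z$ and $\mathrm{Map}(|P|,Z)$. For a cube, the natural map out of $\mathcal D(\emptyset)$ sends a point to the family of constant maps at its images.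
\item[(F4)] Homotopy limits and colimits preserve objectwise weak equivalences. Homotopy colimits commute with homotopy colimits, and homotopy limits commute with homotopy limits.
\item[(F5)] A weakly contractible CW complex is contractible, and so is a simply connected acyclic CW complex.
\end{enumerate}

We write $P'=\mathcal P(S)\setminus\{S\}$ and $P''=\mathcal P(S)\setminus\{\emptyset\}$. Since $n\ge1$, the poset $P'$ has the least element $\emptyset$ and $P''$ has the greatest element $S$. So $|P'|$ and $|P''|$ are contractible, and a constant cube is cartesian and cocartesian.

The \emph{join} $A*K$ is the homotopy pushout of the projections $A\leftarrow A\times K\to K$. Thus $\emptyset*K=K$, and $S^0*K$ is the unreduced suspension of $K$. If $K$ is weakly contractible, then $A\times K\to A$ is a weak equivalence, hence so is $K\to A*K$, and $A*K$ is weakly contractible; the same holds with $A$ and $K$ exchanged. Finally,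
\[
c_A\colon A\to\mathrm{Map}(K,A)
\]
denotes the inclusion of the constant maps.

\section{Cubes built from weak equivalences}\label{sec:stack}

This section makes precise the first two reasons for the conjecture. An $n$-cube $\mathcal D$ and an element $s\in S$ give a map $\mathcal X\to\mathcal Y$ of $(n-1)$-cubes on $S\setminus\{s\}$, with $\mathcal X(T)=\mathcal D(T)$ and $\mathcal Y(T)=\mathcal D(T\cup\{s\})$. Two $n$-cubes $\mathcal X\to\mathcal Y$ and $\mathcal Y\to\mathcal Z$ with the common face $\mathcal Y$ compose to the $n$-cube $\mathcal X\to\mathcal Z$. Let $\mathcal K_1$ be the class of weak equivalences. For $n\ge2$ let $\mathcal K_n$ be the class of $n$-cubes obtained from maps of two cubes in $\mathcal K_{n-1}$, in any direction $s$, by iterated composition along common faces.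

\begin{lemma}\label{lem:K}
Every cube in $\mathcal K_n$ is absolutely cartesian and absolutely cocartesian.
\end{lemma}

\begin{proof}
A map of two cartesian cubes is cartesian, a composite of two cartesian cubes is cartesian, and the same holds for cocartesian cubes \cite[\S1]{Goodwillie}. By induction on $n$ and on the number of compositions, every cube in $\mathcal K_n$ is cartesian and cocartesian. A homotopy functor preserves weak equivalences, maps of cubes and composites, so it takes $\mathcal K_n$ into $\mathcal K_n$.
\end{proof}

A square with a parallel pair of weak equivalences lies in $\mathcal K_2$. With the classification of absolutely cartesian squares recalled in the introduction, the next proposition gives the conjecture for $n=2$. It is not used later, but it shows how much the set-valued functors $[Y,-]$ can detect.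

\begin{proposition}\label{prop:squares}
In an absolutely cocartesian square, one pair of parallel maps consists of weak equivalences.
\end{proposition}

\begin{proof}
Name the vertices $A,B,C,D$ as in the introduction. The homotopy pushout of sets $B'\leftarrow A'\to C'$ is the bipartite graph with vertex set $B'\sqcup C'$ and edge set $A'$. Since $[Y,-]$ takes the square to a cocartesian square of sets, the part $\Gamma_{Y,d}$ of the graph that lies over $d\in[Y,D]$ is a tree. Since $[Y\sqcup Y',-]=[Y,-]\times[Y',-]$, the product of two such trees, whose $B$-vertices, $C$-vertices and edges are pairs of $B$-vertices, $C$-vertices and edges, is again such a tree.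

Suppose that one tree had a $B$-vertex $b$ with neighbors $c_1\ne c_2$ and one tree had a $C$-vertex $c'$ with neighbors $b'_1\neq b'_2$. Then $(b,b'_1),(c_1,c'),(b,b'_2),(c_2,c')$ would be a cycle in their product. So, after exchanging $B$ and $C$ if necessary, every $B$-vertex of every tree has at most one neighbor. A path between two $C$-vertices passes through a $B$-vertex with two neighbors, so each tree has at most one $C$-vertex. Each tree is therefore either a single $B$-vertex or a star whose center is its $C$-vertex. If only stars occur, then $[Y,C]\to[Y,D]$ and $[Y,A]\to[Y,B]$ are bijective for all $Y$. If some tree is a single $B$-vertex, its product with any tree $\Gamma$ has no edges, no $C$-vertices, and the $B$-vertices of $\Gamma$; so $\Gamma$ has exactly one $B$-vertex and is a single $B$-vertex or a single edge. Then $[Y,B]\to[Y,D]$ and $[Y,A]\to[Y,C]$ are bijective for all $Y$. The Yoneda lemma in $\mathrm{Ho}$ gives the claim in both cases.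
\end{proof}

\section{Two-step cubes: joins and mapping spaces}\label{sec:twostep}

Let $g\colon A_0\to A_1$ be a map, let $x\in A_1$, and put $A=\operatorname{hofib}_x(g)$. A two-step cube lies over $A_1$, so by (F1) it can be studied one fiber at a time. Squares already show what to expect.

\begin{example}\label{ex:squares}
Let $S=\{0,1\}$. The complexes $L_1=\{\emptyset\}$ and $L_2=\{\emptyset,\{0\},\{1\}\}$ are Alexander dual, with $|L_1|=\emptyset$ and $|L_2|=S^0$. Their squares are
\[
\mathcal D_{L_1,g}=\begin{array}{ccc}A_0&\to&A_1\\ \downarrow&&\downarrow\\ A_1&\to&A_1\end{array}
\qquad\qquad
\mathcal D_{L_2,g}=\begin{array}{ccc}A_0&\to&A_0\\ \downarrow&&\downarrow\\ A_0&\to&A_1\end{array}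
\]
For $L_1$, the homotopy pullback of $A_1\to A_1\leftarrow A_1$ is $A_1$, so the comparison map on fibers over $x$ is $A\to *=\mathrm{Map}(|L_1|,A)$. By (F2), the homotopy pushout of $A_1\leftarrow A_0\to A_1$ has as fiber over $x$ the homotopy pushout of $*\leftarrow A\to *$, which is $A*S^0=A*|L_1^\vee|$. For $L_2$, the homotopy pullback of $A_0\to A_1\leftarrow A_0$ has fiber $A\times A=\mathrm{Map}(|L_2|,A)$ over $x$, and the comparison map is the diagonal, which is $c_A$. The homotopy pushout of $A_0\leftarrow A_0\to A_0$ is $A_0$, with fiber $A=A*\emptyset=A*|L_2^\vee|$. The remaining complexes $\{\emptyset,\{0\}\}$ and $\{\emptyset,\{1\}\}$ are self-dual points, and their squares have a parallel pair of identity maps.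
\end{example}

In general the limit sees $|L|$ through a mapping space and the colimit sees $|L^\vee|$ through a join. In both proofs we cut the punctured cube into three diagrams, each taking a single nontrivial value, for which the formulas (F3) can be evaluated.

\begin{lemma}\label{lem:join}
The homotopy fiber over $x$ of $\operatorname{hocolim}_{P'}\mathcal D_{L,g}\to A_1$ is weakly equivalent to $A*|L^\vee|$. Hence $\mathcal D_{L,g}$ is cocartesian if and only if $\operatorname{hofib}_x(g)*|L^\vee|$ is weakly contractible for every $x\in A_1$.
\end{lemma}

\begin{proof}
We may assume that $A_0$ and $A_1$ are CW complexes. Let $N=P'\setminus L$; it is closed upward in $P'$. For a space $Z$ let $Z_N$ be the diagram on $P'$ that is $Z$ on $N$ and $\emptyset$ on $L$. Consider the diagrams over $A_1$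
\[
\mathrm{const}\,A_0\longleftarrow (A_0)_N\longrightarrow (A_1)_N .
\]
At $T\in L$ this reads $A_0\leftarrow\emptyset\to\emptyset$, with homotopy pushout $A_0$. At $T\in N$ it reads $A_0\leftarrow A_0\to A_1$, with homotopy pushout the mapping cylinder of $g$, which is equivalent to $A_1$. So the objectwise homotopy pushout maps to $\mathcal D_{L,g}|_{P'}$ by an objectwise weak equivalence, and by (F4) we may take the three homotopy colimits first.

The first is $|P'|\times A_0$, and the projection to $A_0$ is an equivalence. In the formula (F3) for $Z_N$, a chain $T_0\le\dots\le T_k$ contributes $Z_N(T_0)$, which is empty unless $T_0\in N$, and then the whole chain lies in $N$. So $\operatorname{hocolim}_{P'}Z_N=|N|\times Z$. Therefore $\operatorname{hocolim}_{P'}\mathcal D_{L,g}$ is equivalent over $A_1$ to the homotopy pushout of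
\[
A_0\longleftarrow |N|\times A_0\longrightarrow |N|\times A_1 ,
\]
where $A_0$ maps to $A_1$ by $g$ and $|N|\times A_1$ by the projection. The homotopy fibers over $x$ form the diagram $A\leftarrow |N|\times A\to|N|$, up to weak equivalence, and by (F2) the fiber we want is $A*|N|$. Finally, $T\in N$ means $T\notin L$ and $T\ne S$, that is, $S\setminus T\in L^\vee$ and $S\setminus T\neq\emptyset$. So complementation is an order-reversing bijection from $N$ to $L^\vee\setminus\{\emptyset\}$, and $|N|\cong|L^\vee|$. The last statement follows from (F1).
\end{proof}

\begin{lemma}\label{lem:map}
The map $A_0\to\operatorname{holim}_{P''}\mathcal D_{L,g}$ is equivalent to a map over $A_1$ that induces $c_A\colon A\to\mathrm{Map}(|L|,A)$ on homotopy fibers over $x$. Hence $\mathcal D_{L,g}$ is cartesian if and only if $c_A$ is a weak equivalence for $A=\operatorname{hofib}_x(g)$ and every $x\in A_1$.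
\end{lemma}

\begin{proof}
Let $J=L\setminus\{\emptyset\}$; it is closed downward in $P''$. For a space $Z$ let $Z^J$ be the diagram on $P''$ that is $Z$ on $J$ and a point elsewhere. Consider
\[
\mathrm{const}\,A_1\longrightarrow (A_1)^J\longleftarrow (A_0)^J .
\]
At $T\in J$ this reads $A_1\to A_1\leftarrow A_0$, with homotopy pullback equivalent to $A_0$. At $T\notin J$ it reads $A_1\to *\leftarrow *$, with homotopy pullback $A_1$. So $\mathcal D_{L,g}|_{P''}$ maps to the objectwise homotopy pullback by an objectwise weak equivalence, and by (F4) we may take the three homotopy limits first.

The first is $\mathrm{Map}(|P''|,A_1)$, and the inclusion of the constant maps $A_1\to \mathrm{Map}(|P''|,A_1)$ is an equivalence. A point of $\operatorname{holim}_{P''}Z^J$ carries no information at $T\notin J$, and $P''_{\le T}=J_{\le T}$ for $T\in J$. So it is a compatible family of maps $|J_{\le T}|\to Z$ for $T\in J$, which is a map $|J|\to Z$. Thus $\operatorname{holim}_{P''}Z^J=\mathrm{Map}(|L|,Z)$, and $\operatorname{holim}_{P''}\mathcal D_{L,g}$ is equivalent to the homotopy pullback $H$ of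
\[
A_1\xrightarrow{\;c\;}\mathrm{Map}(|L|,A_1)\xleftarrow{\;g_*\;}\mathrm{Map}(|L|,A_0).
\]
The natural map becomes the map $A_0\to H$ that sends $a$ to $g(a)$, the constant map at $a$, and the constant path; it lies over $A_1$. The homotopy fiber of $H\to A_1$ over $x$ is equivalent to the homotopy fiber of $g_*$ over the constant map at $x$. A point of the latter is a map $\alpha\colon|L|\to A_0$ with a homotopy from $g\alpha$ to the constant map at $x$, which is the same as a map $|L|\to A$. A point $(a,\gamma)$ of $A$ goes to the constant map at $a$ with the homotopy given by $\gamma$ at every point of $|L|$, that is, to $c_A(a,\gamma)$. The last statement follows from (F1).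
\end{proof}

\begin{example}\label{ex:identity}
For $f\colon S^0\to *$ the only fiber is $A=S^0$. So $\mathcal D_{L,f}$ is cocartesian if and only if the suspension of $|L^\vee|$ is weakly contractible, and cartesian if and only if $S^0\to\mathrm{Map}(|L|,S^0)$ is a weak equivalence, which means that $|L|$ is nonempty and connected. In particular the cube of Theorem~\ref{thm:A}(1) is itself cartesian; a functor other than the identity is needed to see that it is not absolutely cartesian.
\end{example}

\section{What acyclicity gives}\label{sec:acyclic}

An acyclic complex $K$ differs from a point only through its fundamental group, by (F5). We find the spaces $A$ for which the two tests cannot see that group. For the join, one point of $A$ is enough, because the cone on $K$ with that apex lies in $A*K$ and kills the loops of $K$.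

\begin{lemma}\label{lem:joinacyclic}
Let $K$ be a CW complex.
\begin{enumerate}
\item[(a)] If $A\ne\emptyset$ and $K$ is acyclic, then $A*K$ is weakly contractible.
\item[(b)] If $A$ is a discrete set with at least two elements and $A*K$ is weakly contractible, then $K$ is acyclic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may assume that $A$ is a CW complex, with components $A_i$. The space $K$ is connected. By van Kampen's theorem, $\pi_1(A_i*K)$ is the pushout of the projections $\pi_1A_i\leftarrow\pi_1A_i\times\pi_1K\to\pi_1K$. Both projections are surjective, so the pushout is the quotient of $\pi_1A_i\times\pi_1K$ by the normal subgroup generated by both kernels, which is trivial. The join $A*K$ is the union of the subcomplexes $A_i*K$, any two of which meet in $K$, and there is at least one of them. A union of two simply connected complexes along a connected subcomplex is simply connected. By induction, every finite nonempty union of the $A_i*K$ is simply connected, and by compactness of loops so is $A*K$.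

By the K\"unneth theorem $H_*(A\times K)\to H_*(A)$ is an isomorphism. In the Mayer--Vietoris sequence
\[
\cdots\to H_i(A\times K)\to H_i(A)\oplus H_i(K)\to H_i(A*K)\to H_{i-1}(A\times K)\to\cdots
\]
the first map is therefore injective, with image a complement of $H_i(K)$. So $H_*(K)\to H_*(A*K)$ is an isomorphism, $A*K$ is acyclic, and (F5) applies.

(b) The set $S^0$ is a retract of $A$, so $S^0*K$ is a retract of $A*K$ and is weakly contractible. Then $K\ne\emptyset$, since $S^0*\emptyset=S^0$, and $\tilde H_i(K)\cong\tilde H_{i+1}(S^0*K)=0$.
\end{proof}

Part (a) fails for $A=\emptyset$, where the join is $K$ itself. For the mapping space test, nonemptiness does not suffice: with $A=K$, surjectivity of $c_K$ on components would make the identity of $K$ homotopic to a constant. The test does succeed for loop spaces, because maps into $\Omega Y$ see only the suspension of $K$, and it passes to retracts.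

\begin{lemma}\label{lem:retract}
Let $i\colon A'\to A$ and $q\colon A\to A'$ satisfy $qi\simeq\mathrm{id}$. If $c_A\colon A\to\mathrm{Map}(K,A)$ is a weak equivalence, then so is $c_{A'}$.
\end{lemma}

\begin{proof}
The maps $i,q$ and the induced maps $i_*,q_*$ of mapping spaces commute with $c$, and $q_*i_*\simeq\mathrm{id}$. So $c_{A'}$ is a retract of $c_A$ in the category of arrows of $\mathrm{Ho}$, and a retract of an isomorphism is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:loop}
Let $K$ be an acyclic finite CW complex and $Y$ a based space. Then $c_{\Omega Y}\colon\Omega Y\to\mathrm{Map}(K,\Omega Y)$ is a weak equivalence.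
\end{lemma}

\begin{proof}
Let $e\colon\mathrm{Map}(K,\Omega Y)\to\Omega Y$ be evaluation at a vertex of $K$. It is a fibration and $e\,c_{\Omega Y}=\mathrm{id}$, so by (F1) it suffices to show that all fibers of $e$ are weakly contractible. The fiber over the constant loop is the based mapping space $\mathrm{Map}_*(K,\Omega Y)\cong\mathrm{Map}_*(\Sigma K,Y)$. The reduced suspension $\Sigma K$ is simply connected and acyclic, hence contractible by (F5), so this fiber is contractible. To reach the other components, let $\omega\in\Omega Y$. Concatenation with $\omega$ is a homotopy equivalence $\mu\colon\Omega Y\to\Omega Y$, and $\mu_*$ is a homotopy equivalence of $\mathrm{Map}(K,\Omega Y)$ with $e\mu_*=\mu e$. Hence the fiber over the constant loop is weakly equivalent to the fiber over its image under $\mu$, which lies in the path component of $\omega$. Fibers of a fibration over points of one path component are homotopy equivalent.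
\end{proof}

It remains to find a condition on $g$ that makes its fibers retracts of loop spaces and that every functor preserves. In the fiber sequence $\Omega A_1\to A\to A_0\to A_1$, a retraction of $g$ forces $A\to A_0$ to be null-homotopic, and then the identity of $A$ can be pushed into $\Omega A_1$.

\begin{lemma}\label{lem:mapacyclic}
Let $g\colon A_0\to A_1$ have a retraction in $\mathrm{Ho}$, and let $K$ be an acyclic finite CW complex. Then $c_A\colon A\to\mathrm{Map}(K,A)$ is a weak equivalence for $A=\operatorname{hofib}_x(g)$ and every $x\in A_1$.
\end{lemma}

\begin{proof}
The functor $\mathrm{Map}(K,-)$ preserves weak equivalences, so we may assume that $A_0$ and $A_1$ are CW complexes. Then there is a map $r\colon A_1\to A_0$ with $rg\simeq\mathrm{id}$. If $A=\emptyset$, then $\mathrm{Map}(K,A)=\emptyset$ because $K\ne\emptyset$. Otherwise there is a path from some $g(a_0)$ to $x$. It gives a homotopy equivalence between the homotopy fibers over $g(a_0)$ and over $x$, so we may assume $x=g(a_0)$.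

Let $p\colon A\to A_0$ be the fibration $(a,\gamma)\mapsto a$; its fiber over $a_0$ is $\Omega_xA_1$. We have $p\simeq rgp$. The homotopy $((a,\gamma),t)\mapsto r(\gamma(t))$ runs from $rgp$ to the constant map at $r(x)=rg(a_0)$, and this point is joined to $a_0$ by a path. So $p$ is homotopic to the constant map at $a_0$. Lift this homotopy along $p$, starting at $\mathrm{id}_A$. The lift ends at a map $q\colon A\to p^{-1}(a_0)=\Omega_xA_1$, and it is a homotopy from $\mathrm{id}_A$ to the composite $A\xrightarrow{q}\Omega_xA_1\subset A$. Lemmas~\ref{lem:loop} and~\ref{lem:retract} finish the proof.
\end{proof}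

The cartesian test involves $L$ and the cocartesian test involves $L^\vee$. To compare them on one cube we need to know that acyclicity passes from one complex to the other.

\begin{lemma}[Alexander duality]\label{lem:alex}
$|L|$ is acyclic if and only if $|L^\vee|$ is acyclic.
\end{lemma}

\begin{proof}
Let $C$ be the augmented chain complex of the full simplex on $S$. It has the basis $e_T$, $T\subset S$, with $e_T$ in degree $\#T-1$, and
\[
\partial e_T=\sum_{s\in T}\varepsilon(s,T)\,e_{T\setminus s},\qquad \varepsilon(s,T)=(-1)^{\#\{t\in T:\,t<s\}}.
\]
It is exact because $n\ge1$. The $e_T$ with $T\in L$ span the augmented chain complex $C(L)$. This complex is exact if and only if $|L|$ is acyclic; exactness in degree $-1$ says that $|L|\ne\emptyset$. By the long exact sequence, $C(L)$ is exact if and only if $Q=C/C(L)$ is exact, and $Q$ has the basis $e_T$, $T\notin L$.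

Let $C^*(L^\vee)$ be the dual of $C(L^\vee)$, with dual basis $e^*_R$, $R\in L^\vee$, and $\delta e^*_R=\sum\varepsilon(s,R\cup s)\,e^*_{R\cup s}$, summed over $s\notin R$ with $R\cup s\in L^\vee$. Put $\eta(T)=(-1)^{\sum_{t\in T}t}$ and define an isomorphism of groups $\varphi\colon Q\to C^*(L^\vee)$ by $\varphi(e_T)=\eta(T)\,e^*_{S\setminus T}$. Let $T\notin L$ and $R=S\setminus T$. For $s\in T$, the condition $T\setminus s\notin L$ is the condition $R\cup s\in L^\vee$, so
\[
\varphi\partial e_T=\sum_s\eta(T\setminus s)\,\varepsilon(s,T)\,e^*_{R\cup s},\qquad
\delta\varphi e_T=\sum_s\eta(T)\,\varepsilon(s,R\cup s)\,e^*_{R\cup s}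
\]
are sums over the same $s$. The $s$ elements of $S$ below $s$ are divided between $T$ and $R$, so $\varepsilon(s,R\cup s)=(-1)^s\varepsilon(s,T)$. Also $\eta(T)=(-1)^s\eta(T\setminus s)$. The coefficients agree, and $\varphi\partial=\delta\varphi$. Hence $Q$ is exact if and only if $C^*(L^\vee)$ is exact. A bounded complex of finitely generated free abelian groups is exact if and only if its dual is, by the universal coefficient theorem.
\end{proof}

\section{Classification of two-step cubes}\label{sec:class}

We prove Theorem~\ref{thm:B}. By \eqref{eq:functor}, the cube $\mathcal D_{L,f}$ is absolutely cartesian or cocartesian exactly when the test of Lemma~\ref{lem:map} or Lemma~\ref{lem:join} succeeds for every homotopy fiber $A$ of every map $F(f)$.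

\subsection*{Sufficiency}
If $f$ is a weak equivalence, every such $A$ is weakly contractible. Then so are $A*|L^\vee|$ and $\mathrm{Map}(|L|,A)$, and both tests succeed.

If $|L^\vee|$ is contractible, then $A*|L^\vee|$ is weakly contractible for every $A$, including $A=\emptyset$. If $|L^\vee|$ is acyclic and $f$ has a section in $\mathrm{Ho}$, then $F(f)$ has one too. So $F(f)$ is surjective on path components, all its homotopy fibers are nonempty, and Lemma~\ref{lem:joinacyclic}(a) applies. This proves the ``if'' part of (2).

If $|L|$ is contractible, then $c_A$ is a homotopy equivalence for every $A$. If $|L|$ is acyclic and $f$ has a retraction in $\mathrm{Ho}$, then $F(f)$ has one too, and Lemma~\ref{lem:mapacyclic} applies with $K=|L|$. This proves the ``if'' part of (1).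

For the converses we assume that $f$ is not a weak equivalence, and we must produce functors $F$ for which $F(f)$ has a fiber that the test can use.

\subsection*{Necessity, cocartesian case}
Let $\mathcal D_{L,f}$ be absolutely cocartesian. The useful fibers are the empty set and sets with two or more points, so set-valued functors suffice. For a map of sets, the homotopy fiber is the fiber.

Suppose that $f$ has no section in $\mathrm{Ho}$. Then the fiber of $f_*\colon[X_1,X_0]\to[X_1,X_1]$ over $\mathrm{id}$ is empty. Lemma~\ref{lem:join} for $F=[X_1,-]$ shows that $\emptyset*|L^\vee|=|L^\vee|$ is weakly contractible, hence contractible.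

Suppose that $f$ has a section $s$. Then $sf\ne\mathrm{id}$ in $[X_0,X_0]$, because $f$ is not an isomorphism in $\mathrm{Ho}$. Since $f(sf)=f$, the fiber of $f_*\colon[X_0,X_0]\to[X_0,X_1]$ over $f$ contains the two elements $\mathrm{id}$ and $sf$. Lemma~\ref{lem:join} for $F=[X_0,-]$ and Lemma~\ref{lem:joinacyclic}(b) show that $|L^\vee|$ is acyclic. This proves (2).

\subsection*{Necessity, cartesian case}
Discrete fibers are now too weak: for a discrete set $A$, the map $c_A$ is an equivalence as soon as $|L|$ is nonempty and connected. We want fibers of prescribed homotopy type, and we get them by composing two contravariant functors. For spaces $Y$ and $W$ let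
\[
F_{Y,W}(X)=W^{[X,Y]},
\]
the product of copies of $W$ indexed by the set $[X,Y]$. It is covariant in $X$ and takes weak equivalences to homeomorphisms.

\begin{example}\label{ex:test}
Let $f\colon S^0\to *$ and $Y=S^0$, so that $[X,Y]$ is the set of functions $\pi_0X\to\{0,1\}$. The map $F_{Y,W}(f)\colon W^4\to W^2$ is restriction from the four functions $\{0,1\}\to\{0,1\}$ to the two constant ones. It is a projection with fiber $W^2$. Take $W=|L|$, nonempty. If $F_{Y,W}(\mathcal D_{L,f})$ is cartesian, then $W^2\to\mathrm{Map}(W,W^2)$ is surjective on components by Lemma~\ref{lem:map}, so the diagonal $W\to W^2$ is homotopic to a constant, and $|L|$ is contractible. The two free copies of $W$ belong to the two nonconstant functions, which do not factor through $f$.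
\end{example}

In general, let $I_u\subset[X_1,Y]$ be the preimage of $u\in[X_0,Y]$ under $f^*\colon[X_1,Y]\to[X_0,Y]$. The map $F_{Y,W}(f)$ sends $(w_u)_u$ to $(w_{f^*v})_v$. Since $[X_1,Y]$ is the disjoint union of the $I_u$, this map is the product over $u$ of the diagonals $\Delta_u\colon W\to W^{I_u}$. Fix $w\in W$. The homotopy fiber $A$ of $F_{Y,W}(f)$ over the point with all coordinates $w$ is the product of the homotopy fibers $A_u$ of the $\Delta_u$ over such points. Each $A_u$ contains $w$ with the constant path, so each $A_u$ is a retract of $A$. Let $\mathcal D_{L,f}$ be absolutely cartesian. Lemmas~\ref{lem:map} and~\ref{lem:retract} give: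
\begin{equation}\label{eq:factor}
c_{A_u}\colon A_u\to\mathrm{Map}(|L|,A_u)\ \text{is a weak equivalence for all } Y,\ u,\ W,\ w.
\end{equation}

Suppose that $f$ has no retraction in $\mathrm{Ho}$. Take $Y=X_0$ and $u=\mathrm{id}$. Then $I_u$ is the set of retractions, so it is empty, $W^{I_u}$ is a point, and $A_u=W$. By \eqref{eq:factor}, $c_W$ is a weak equivalence for every nonempty $W$. With $W=S^0$ this gives $|L|\ne\emptyset$, since $\mathrm{Map}(\emptyset,S^0)$ is a point. With $W=|L|$, surjectivity on components shows that the identity of $|L|$ is homotopic to a constant, so $|L|$ is contractible.

Suppose that $f$ has a retraction $r$. By the proof of Lemma~\ref{lem:mapacyclic}, the nonempty fibers are now retracts of loop spaces, so we aim for the loop spaces $K(\mathbb Z,m)$, which detect cohomology. Take $Y=X_1$ and $u=f$. Then $I_u$ contains $\mathrm{id}$ and $fr$, since $(fr)f=f$, and these are distinct because $f$ is not an isomorphism in $\mathrm{Ho}$. Choose a retraction of the set $I_u$ onto this two-element subset. It induces a map $W^2\to W^{I_u}$, whose composite with the restriction $W^{I_u}\to W^2$ is the identity, and both maps commute with the diagonals from $W$. So the homotopy fiber of $W\to W^2$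 over $(w,w)$ is a retract of $A_u$. This fiber consists of a point of $W$ with two paths to $w$, and joining the paths identifies it with $\Omega_wW$. By \eqref{eq:factor} and Lemma~\ref{lem:retract}, $c_{\Omega W}$ is a weak equivalence. With $W=K(\mathbb Z,m+1)$, the map $K(\mathbb Z,m)\to\mathrm{Map}(|L|,K(\mathbb Z,m))$ is a weak equivalence for every $m\ge0$. The set of components of the target is $H^m(|L|;\mathbb Z)$. For $m=0$ the map $\mathbb Z\to H^0(|L|;\mathbb Z)$ is bijective, so $|L|$ is nonempty and connected. For $m\geq1$ we get $H^m(|L|;\mathbb Z)=0$. The homology of the finite complex $|L|$ is finitely generated, so the universal coefficient theorem shows that $|L|$ is acyclic. This proves (1).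

\subsection*{The last statement}
Suppose that every acyclic complex on $S$ is contractible. Then criterion (1) says that $|L|$ is acyclic and criterion (2) says that $|L^\vee|$ is acyclic, and these agree by Lemma~\ref{lem:alex}. So the conjecture holds for two-step cubes on $S$. Conversely, let $|L|$ be acyclic and not contractible; then $|L^\vee|$ is acyclic. The map $f\colon S^0\to *$ has a section. It has no retraction in $\mathrm{Ho}$, since it is not injective on components. By (1) and (2), $\mathcal D_{L,f}$ is absolutely cocartesian and not absolutely cartesian. This completes the proof of Theorem~\ref{thm:B}. \qed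

\begin{remark}
For $n\le3$ a complex on $S$ has dimension at most $1$, and an acyclic graph is a tree. So the conjecture holds for two-step $n$-cubes with $n\le 3$.
\end{remark}

\section{An acyclic complex on eleven vertices}\label{sec:eleven}

We need an acyclic complex with nontrivial fundamental group and few vertices. A connected graph with first Betti number $\beta$ becomes acyclic when $\beta$ discs are attached along cycles that generate its first homology, and coning off a cycle costs one new vertex. The complete graph on five vertices has $\beta=10-5+1=6$, which gives $5+6=11$ vertices. The cycles must be chosen so that the resulting perfect group is not trivial.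

\begin{lemma}\label{lem:eleven}
There is a $2$-dimensional simplicial complex with $11$ vertices that is acyclic and has nontrivial fundamental group.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[gray!60] (90:1)--(-54:1)--(162:1)--(18:1)--(-126:1)--cycle;
\draw[very thick] (90:1)--(18:1)--(-54:1)--(-126:1)--(162:1)--cycle;
\node at (90:1.22) {$0$}; \node at (18:1.22) {$1$}; \node at (-54:1.25) {$2$};
\node at (-126:1.25) {$3$}; \node at (162:1.22) {$4$};
\node at (0,-1.5) {$c_\infty$};
\begin{scope}[xshift=3.6cm]
\draw[gray!60] (90:1)--(18:1)--(-54:1)--(-126:1)--(162:1)--cycle;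
\draw[gray!60] (90:1)--(-54:1)--(162:1)--(18:1)--(-126:1)--cycle;
\draw[very thick] (90:1)--(-126:1)--(162:1)--(18:1)--(-54:1)--cycle;
\node at (90:1.22) {$0$}; \node at (18:1.22) {$1$}; \node at (-54:1.25) {$2$};
\node at (-126:1.25) {$3$}; \node at (162:1.22) {$4$};
\node at (0,-1.5) {$c_0$};
\end{scope}
\end{tikzpicture}
\caption{Two $5$-cycles (thick) in the complete graph on $\mathbb Z/5$: the outer pentagon $c_\infty=(0,1,2,3,4)$ and $c_0=(0,3,4,1,2)$. Coning off $c_\infty$ and the five rotations of $c_0$ gives an acyclic complex with $11$ vertices that is not simply connected.}
\label{fig:cycles}
\end{figure}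

\begin{proof}
Let $K_5$ be the complete graph on $\mathbb Z/5$, and take the six $5$-cycles
\[
c_\infty=(0,1,2,3,4),\qquad c_k=(k,\,k-2,\,k-1,\,k+1,\,k+2)\quad(k\in\mathbb Z/5),
\]
shown in Figure~\ref{fig:cycles}. For each cycle add a new vertex, joined to the five vertices and five edges of the cycle. The result is a simplicial complex $L_0$ with $11$ vertices, and $|L_0|$ is $K_5$ with six discs attached, so its Euler characteristic is $5-10+6=1$.

\emph{The fundamental group.} The edges of $K_5$ are $a_i\colon i\to i+1$ and $b_i\colon i\to i+2$. Contract the maximal tree $a_0,a_1,a_2,a_3$. The boundary of the disc $c_\infty$ is $a_0a_1a_2a_3a_4$, so $a_4=1$. The boundary of the disc $c_k$ is $b_{k-2}^{-1}a_{k-2}b_{k-1}a_{k+1}b_k^{-1}$, which gives $b_{k-1}=b_{k-2}b_k$. Hence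
\[
\pi_1|L_0|=G=\langle\, b_i\ (i\in\mathbb Z/5)\ \mid\ b_i=b_{i-1}b_{i+1}\,\rangle .
\]

\emph{$G$ is perfect.} In the abelianization, $b_{i+1}=b_i-b_{i-1}$. Then $b_{i+2}=b_{i+1}-b_i=-b_{i-1}$, so $b_{i+3}=-b_i$ and $b_{i+6}=b_i$. As indices are taken modulo $5$, this says $b_{i+1}=b_i$. All generators have one value $b$, and the relation gives $b=b-b=0$.

\emph{$G$ is not trivial.} The presentation is invariant under rotation of the indices, so we look for a representation in which rotation is conjugation by an element $\sigma$ with $\sigma^5=1$. In $SL_2(\mathbb F_5)$ let
\[
\sigma=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad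
\tau=\begin{pmatrix}1&0\\-1&1\end{pmatrix},\qquad
p=\sigma^{-1}\tau=\begin{pmatrix}2&-1\\-1&1\end{pmatrix}\ne1 .
\]
Then $\sigma^5=1$. From $\sigma\tau=\left(\begin{smallmatrix}0&1\\-1&1\end{smallmatrix}\right)$ and $\tau\sigma=\left(\begin{smallmatrix}1&1\\-1&0\end{smallmatrix}\right)$ we get $\sigma\tau\sigma=\tau\sigma\tau=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$. Send $b_i$ to $\sigma^ip\sigma^{-i}$, which depends only on $i$ modulo $5$. The relation for $i=0$ is $p=(\sigma^{-1}p\sigma)(\sigma p\sigma^{-1})$, that is, $\sigma p\sigma=p\sigma^2p$. The left side is $\tau\sigma$, and the right side is $\sigma^{-1}\tau\sigma\tau=\sigma^{-1}\sigma\tau\sigma=\tau\sigma$. Conjugation by $\sigma^i$ gives the relation for $i$. So $G$ has a nontrivial image.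

\emph{Acyclicity.} The space $|L_0|$ is connected and $H_1=G^{\mathrm{ab}}=0$. The group $H_2$ is free, being a subgroup of the group of $2$-chains, and the Euler characteristic $1=1-0+\operatorname{rank}H_2$ forces $H_2=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Identify the vertices of $L_0$ with $11$ elements of $S$, and let $L$ consist of the simplices of $L_0$ and $\emptyset$. This is a complex on $S$, since its members have at most three elements, and $|L|=|L_0|$.

Now let $L$ be any complex on $S$ with $|L|$ acyclic and $\pi_1|L|\neq1$. Then $|L|$ is not contractible, and part (1) was proved in the last paragraph of the proof of Theorem~\ref{thm:B}; Example~\ref{ex:test} exhibits a functor that destroys the cartesian property. For part (2), $|L^\vee|$ is acyclic by Lemma~\ref{lem:alex} and $g\colon *\to S^0$ has a retraction, so $\mathcal D_{L^\vee,g}$ is absolutely cartesian by Theorem~\ref{thm:B}(1). Over the point of $S^0$ outside the image of $g$, the homotopy fiber of $g$ is empty. By Lemma~\ref{lem:join}, the homotopy fiber of $\operatorname{hocolim}_{P'}\mathcal D_{L^\vee,g}\to S^0$ over this point is $\emptyset*|L^{\vee\vee}|=|L|$, which is not weakly contractible. So $\mathcal D_{L^\vee,g}$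 is not cocartesian.
\end{proof}

Each cube of Theorem~\ref{thm:A} has only one of the two absolute properties, so Lemma~\ref{lem:K} gives the following.

\begin{corollary}\label{cor:K}
The cubes of Theorem~\ref{thm:A} are not in $\mathcal K_n$.
\end{corollary}

\section{Passage to spectra}\label{sec:stable}

We prove Theorem~\ref{thm:C}. The hypothesis concerns functors to spaces only, so the task is to recover a spectrum from spaces by operations that preserve the property at hand.

\subsection*{Spectra}
A spectrum is a sequence of based spaces $E_k$, $k\ge0$, with maps $E_k\to\Omega E_{k+1}$; it is an $\Omega$-spectrum if these maps are weak equivalences. We use the following standard facts. Every spectrum has a functorial replacement by an equivalent $\Omega$-spectrum, whose $k$th space is written $\Omega^\infty\Sigma^kE$. A map of $\Omega$-spectra is an equivalence if and only if it is a weak equivalence on each space, and homotopy limits of $\Omega$-spectra are formed space by space. The functor $\Sigma^\infty_+$ from unbased spaces to spectra commutes with homotopy colimits, and for a based CW complex $Y$ there is a natural cofiber sequence $\mathbb S\to\Sigma^\infty_+Y\to\Sigma^\infty Y$, where $\mathbb S$ is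 the sphere spectrum. There is a natural equivalence
\begin{equation}\label{eq:canonical}
E\simeq\operatorname{hocolim}_k\Sigma^{-k}\Sigma^\infty\Omega^\infty\Sigma^kE .
\end{equation}
Finally, an $n$-cube of spectra is cartesian if and only if it is cocartesian: the fiber of the map to the homotopy limit is the iterated fiber of the cube in the $n$ directions, the cofiber of the map from the homotopy colimit is the iterated cofiber, and the second is the $n$-fold suspension of the first.

\begin{proof}[Proof of the main claim of Theorem~\ref{thm:C}]
For $k\ge0$ the functor $F_k=\Omega^\infty\Sigma^kE$, with base points forgotten, is a homotopy functor. If $\mathcal D$ is absolutely cartesian, every $F_k(\mathcal D)$ is cartesian. The comparison map for $E(\mathcal D)$ is then a map of $\Omega$-spectra that is a weak equivalence on each space, so $E(\mathcal D)$ is cartesian.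

Let $\mathcal D$ be absolutely cocartesian. The same argument is not available, because $\Omega^\infty$ does not commute with homotopy colimits; we use \eqref{eq:canonical}, which builds $E$ from the $F_k$ by operations that do. Each $F_k(\mathcal D)$ is cocartesian, hence so is $\Sigma^\infty_+F_k(\mathcal D)$. The constant cube on $\mathbb S$ is cocartesian because $|P'|$ is contractible. An objectwise homotopy colimit of cocartesian cubes is cocartesian. Applied to cofibers, this shows that $\Sigma^\infty F_k(\mathcal D)$ is cocartesian, and then so is its desuspension $\Sigma^{-k}\Sigma^\infty F_k(\mathcal D)$. Applied to \eqref{eq:canonical}, it shows that $E(\mathcal D)$ is cocartesian.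

In both cases $E(\mathcal D)$ has one of the two properties, and therefore both.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Let $H\mathbb Z$ be the integral Eilenberg--Mac\,Lane spectrum and $E=H\mathbb Z\wedge F(-)_+$. By the main claim $E(\mathcal D)$ is cocartesian. The functor $H\mathbb Z\wedge(-)_+$ commutes with homotopy colimits, so it takes $\operatorname{hocolim}_{P'}F\mathcal D\to F\mathcal D(S)$ to an equivalence. Its homotopy groups are the integral homology groups.
\end{proof}

\subsection*{The Bousfield--Kan completion}
For (ii) we want cartesian cubes of spaces from a cocartesian hypothesis. The main claim provides them only for functors of the form $\Omega^\infty E$. So we approximate a space by a homotopy limit of spaces of this form, and the completion of \cite{BK} does exactly this.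

We pass between spaces and simplicial sets by the singular complex and geometric realization. For a simplicial set $X$ let $\mathbb Z\otimes X$ be the free simplicial abelian group on $X$. Its homotopy groups are $H_*(X;\mathbb Z)$, and it is naturally $\Omega^\infty(H\mathbb Z\wedge X_+)$: it is the zeroth term of the $\Omega$-spectrum whose $k$th term is the reduced free simplicial abelian group on $S^k\wedge X_+$. Let $RX\subset\mathbb Z\otimes X$ be the fiber over $1$ of the augmentation $\mathbb Z\otimes X\to\mathbb Z$, that is, the combinations $\sum m_ix_i$ with $\sum m_i=1$. Since $\mathbb Z$ is discrete, $RX$ is a union of components and is also the homotopy fiber; in particular $R$ preserves weak equivalences. The maps $X\to RX$, $x\mapsto 1\cdot x$, and $RRX\to RX$, which evaluates a formal combination of combinations, make $R$ a monad. They assemble the iterates into a cosimplicial space $[k]\mapsto R^{k+1}X$ that receives a natural map from $X$. The completion is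
\[
\mathbb Z_\infty X=\operatorname{Tot}R^{\bullet+1}X .
\]
This cosimplicial space is fibrant, so $\mathbb Z_\infty X$ is its homotopy limit over the simplex category. A connected space is \emph{nilpotent} if its fundamental group is nilpotent and acts nilpotently on the higher homotopy groups. We use two results: $\mathbb Z_\infty$ preserves disjoint unions up to weak equivalence \cite[Ch.~I, \S7]{BK}, and $X\to\mathbb Z_\infty X$ is a weak equivalence for connected nilpotent $X$ \cite[Ch.~III, \S5]{BK}.

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $F'$ be any homotopy functor. By the main claim, $H\mathbb Z\wedge F'(\mathcal D)_+$ is cartesian, and applying $\Omega^\infty$ shows that $\mathbb Z\otimes F'(\mathcal D)$ is cartesian. The constant cubes on $\mathbb Z$ and on the point $1$ are cartesian. The cube $RF'(\mathcal D)$ is the objectwise homotopy pullback of these three cubes, so it is cartesian by (F4). Taking $F'=R^kF$, we find that $R^{k+1}F(\mathcal D)$ is cartesian for every $k\ge0$. The cube $\mathbb Z_\infty F(\mathcal D)$ is an objectwise homotopy limit of these cubes, so it is cartesian by (F4) again. If all components of all $F\mathcal D(T)$ are nilpotent, the two results above show that $F(\mathcal D)\to\mathbb Z_\infty F(\mathcal D)$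 is an objectwise weak equivalence, and $F(\mathcal D)$ is cartesian.
\end{proof}

\begin{remark}
The counterexamples show that neither conclusion can be strengthened in the obvious way. For the cube of Theorem~\ref{thm:A}(2) and $F$ the identity, the map in (i) has fiber $|L|$ over one point of $S^0$ and a cone on $|L|$ over the other; it is a homology isomorphism and not a weak equivalence. For the cube of Theorem~\ref{thm:A}(1), the functor of Example~\ref{ex:test} has the values $|L|^4$ and $|L|^2$, whose fundamental groups are perfect and nontrivial, hence not nilpotent; so the nilpotence hypothesis in (ii) cannot be dropped.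
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK} Bousfield and Kan, \emph{Homotopy Limits, Completions and Localizations}.

\bibitem{Eldred} Rosona Eldred, \emph{Absolutely homotopy-cartesian squares}, arXiv:1304.1662 (2013).

\bibitem{Goodwillie} Goodwillie, \emph{Calculus II}.

\end{thebibliography}
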